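\title{Asymptotic freeness of the growth-rate matrix\\ of a biinvariant random matrix}

\begin{abstract}
Let $x_n=V_nD_n$, where $V_n$ is Haar distributed on $U(n)$ and the $D_n$ are deterministic Hermitian matrices that are uniformly bounded and have a limit distribution. For every matrix $x$ the roots $((x^*)^kx^k)^{1/2k}$ converge as $k\to\infty$ to a positive semidefinite matrix $A_\infty(x)$, whose eigenvalues are the moduli of the eigenvalues of $x$ and whose spectral subspaces are invariant under $x$. We prove that $A_\infty(x_n)$ and $x_nx_n^*$ are asymptotically free, which answers a question posed by Sniady and Speicher. The proof shows that the limits $k\to\infty$ and $n\to\infty$ can be interchanged. A deterministic inequality reduces this to a statement about eigenvalue moduli, which we obtain from exact formulas for second moments of determinants. The proof also yields the limit law of $A_\infty(x_n)$, the limit of the empirical eigenvalue measure of $x_n$, and a two-sided freeness statement for $A_\infty(x_n)$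 and $A_\infty(x_n^*)$.
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Growth rates of a matrix}
For $x\in\mathcal M_n(\mathbb C)$ and $k\ge1$ let
\[
A_k(x)=\bigl((x^*)^kx^k\bigr)^{1/2k}
\]
be the positive $2k$-th root of the positive semidefinite matrix $(x^*)^kx^k$. Since $\|x^kv\|=\|A_k(x)^kv\|$ for every vector $v$, the matrix $A_k(x)$ records the growth per step of vectors under $k$ steps of $x$. If $x$ is normal, $A_k(x)=(x^*x)^{1/2}$ for all $k$. In general $A_k(x)$ depends on $k$, and its limit is described by the eigenvalues $\lambda_1,\dots,\lambda_n$ of $x$ (with algebraic multiplicity) and the subspaces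
\[
E_r(x)=\text{sum of the generalized eigenspaces of $x$ with }|\lambda|\le r\qquad(r\in\mathbb R).
\]
They increase with $r$ and are invariant under $x$. For $r\ge0$, $E_r(x)$ is the set of vectors $v$ with $\limsup_k\|x^kv\|^{1/k}\le r$, as one sees from the spectral radius formula for $x$ on $E_r(x)$ and for $x^{-1}$ on the complementary invariant subspace. Let $r_1<\dots<r_p$ be the distinct values of $|\lambda_i|$, let $P_j$ be the orthogonal projection onto $E_{r_j}(x)$, $P_0=0$, and put
\[
A_\infty(x)=\sum_{j=1}^pr_j\,(P_j-P_{j-1}).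
\]
This is the positive semidefinite matrix whose spectral projection $1_{(-\infty,r]}(A_\infty(x))$ is the projection onto $E_r(x)$ for every $r$; its eigenvalues are $|\lambda_1|,\dots,|\lambda_n|$.

\begin{proposition}\label{prop:limit}
For every $x\in\mathcal M_n(\mathbb C)$, $\ \lim_{k\to\infty}A_k(x)=A_\infty(x)$.
\end{proposition}

So $A_\infty(x)$ packs into one Hermitian matrix the eigenvalue moduli of $x$ and a flag of $x$-invariant subspaces. For a random matrix $x_n$ one would like to know how this flag is positioned relative to other matrices built from $x_n$, such as $x_nx_n^*$. Asymptotic freeness expresses that the position is generic.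

\subsection{Asymptotic freeness and the question}
Let $\mathcal A$ be a unital algebra and $\phi:\mathcal A\to\mathbb C$ linear with $\phi(1)=1$. Unital subalgebras $(\mathcal A_i)$ are \emph{free} if $\phi(a_1\cdots a_m)=0$ whenever $a_j\in\mathcal A_{i_j}$, $\phi(a_j)=0$ for all $j$, and $i_j\ne i_{j+1}$ for all $j<m$. Subsets are free if the unital subalgebras that they generate are free.

Write $\operatorname{tr}=\frac1n\operatorname{Tr}$ for the normalized trace on $\mathcal M_n(\mathbb C)$. Let $Z_n=(Z_{i,n})_{i\in I}$ be a family of random $n\times n$ matrices on a probability space $(\Omega,\mathcal B,P)$, with entries having finite moments of all orders. Let $\mathcal F_I$ be the free unital $*$-algebra generated by letters $z_i$, $i\in I$. The \emph{joint $*$-distribution} of $Z_n$ \emph{converges} if $\phi(w)=\lim_n\mathbb E\operatorname{tr}w(Z_n)$ exists for every word $w$ in the $z_i,z_i^*$; then $\phi$ extends linearly to $\mathcal F_I$. Two subfamilies, indexed by disjoint sets $I_1,I_2\subset I$,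 are \emph{asymptotically free} if their joint $*$-distribution converges and $\{z_i,z_i^*:i\in I_1\}$ and $\{z_i,z_i^*:i\in I_2\}$ are free with respect to $\phi$.

Throughout the paper, $D_n\in\mathcal M_n(\mathbb C)$ are deterministic Hermitian matrices such that $\lim_n\operatorname{tr}D_n^k$ exists for each $k$ and $\|D_n\|<C$ for all $n$; $V_n$ is Haar distributed on $U(n)$; and
\[
x_n=V_nD_n
\]
is the $U(n)$-biinvariant ensemble. We assume $C\ge1$ and $n\ge2$, which loses nothing. By results of Voiculescu, the $*$-distribution of $x_n$ converges to that of an $R$-diagonal element (a notion that we do not need), and for each fixed $k$ the sequences $(A_k(x_n))_n$ and $(x_nx_n^*)_n$ are asymptotically free; the second fact is rederived in Section~\ref{sec:free}. The following question was posed in \cite{SS}.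

\medskip\noindent\textbf{Question.} \emph{Are the sequences $\bigl(\lim_{k}A_k(x_n)\bigr)_n$ and $(x_nx_n^*)_n$ asymptotically free?}
\medskip

Freeness is a family of polynomial identities between moments, so it survives limits of moments. One therefore expects the answer yes, provided that the limits $k\to\infty$ and $n\to\infty$ may be interchanged. For matrices far from normal this is the whole difficulty.

\begin{example}\label{ex:jordan}
Let $D_n=\operatorname{diag}(1,\dots,1,0)$ and replace $V_n$ by the cyclic shift $W_n$, $W_ne_j=e_{j+1}$ for $j<n$, $W_ne_n=e_1$. Then $y_n=W_nD_n$ is a nilpotent Jordan block, so $A_\infty(y_n)=0$, while $A_k(y_n)$ is the projection onto the span of $e_1,\dots,e_{n-k}$. Hence $\operatorname{tr}(A_\infty(y_n)-A_k(y_n))^2=(n-k)/n\to1$ as $n\to\infty$ for every $k$, and the limits do not commute.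
\end{example}

\subsection{Results}
Put $\|Y\|_2=(\operatorname{tr}Y^*Y)^{1/2}$. The matrices $A_k(x_n)$ are continuous functions of $V_n$ of norm at most $C$, so by Proposition~\ref{prop:limit} $A_\infty(x_n)$ is a random matrix of norm at most $C$; the same holds for $x_n^*$.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] $\displaystyle\lim_{k\to\infty}\limsup_{n\to\infty}\mathbb E\|A_\infty(x_n)-A_k(x_n)\|_2^2=0$.
\item[(b)] The sequences $(A_\infty(x_n))_n$ and $(x_nx_n^*)_n$ are asymptotically free.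
\end{enumerate}
\end{theorem}

To describe the limit law we recall the $S$-transform. Let $\nu\ne\delta_0$ be a compactly supported probability measure on $[0,\infty)$. The function $\Psi_\nu(z)=\int\frac{za}{1-za}\,d\nu(a)=\sum_{j\ge1}z^j\int a^jd\nu(a)$ has derivative $\int a\,d\nu>0$ at $0$, so it has a local inverse $\chi_\nu$, and $S_\nu(z)=\chi_\nu(z)\frac{1+z}z$ near $0$. On the negative axis the inverse is global. Put $\alpha^*_\nu=1-\nu(\{0\})$. The map $t\mapsto\int\frac{ta}{1+ta}\,d\nu(a)=-\Psi_\nu(-t)$ is real-analytic on $(0,\infty)$, has derivative $\int\frac{a}{(1+ta)^2}\,d\nu>0$, and tends to $0$ at $0$ and to $\alpha_\nu^*$ at $\infty$. Let $\alpha\mapsto t_\alpha$ be its inverse, a real-analytic bijection $(0,\alpha_\nu^*)\to(0,\infty)$. Then $\chi_\nu(-\alpha)=-t_\alpha$ for small $\alpha>0$, and we use the resulting formula for $S_\nu(-\alpha)$ on the whole interval: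
\begin{equation}\label{eq:q}
q_\nu(\alpha):=\frac1{S_\nu(-\alpha)}=\frac{\alpha}{(1-\alpha)\,t_\alpha}\qquad(0<\alpha<\alpha^*_\nu).
\end{equation}

Let $\mu$ be the weak limit of the spectral distribution of $D_n^2$; it exists because the moments converge and the supports lie in $[0,C^2]$. The \emph{mean spectral law} of a Hermitian random matrix $H$ is the measure $f\mapsto\mathbb E\operatorname{tr}f(H)$.

\begin{theorem}\label{thm:strong}
\begin{enumerate}
\item[(1)] \emph{(Limit law.)} Let $q=q_\mu$ on $(0,1-\mu(\{0\}))$, where it is nonincreasing, and $q=0$ on $[1-\mu(\{0\}),1)$. Let $\rho$ be the law of $\sqrt{q(\omega)}$ for $\omega$ uniform on $(0,1)$; for $\mu=\delta_0$ this means $\rho=\delta_0$. The mean spectral laws of $A_\infty(x_n)$ and of $A_\infty(x_n^*)$ converge weakly to $\rho$.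
\item[(2)] \emph{(Eigenvalues.)} The empirical eigenvalue measure of $x_n$ converges weakly, in probability, to the rotationally invariant measure on $\mathbb C$ with radial law $\rho$.
\item[(3)] \emph{(Two-sided freeness.)} The joint $*$-distribution of $(x_n,A_\infty(x_n),A_\infty(x_n^*))$ converges, and the families
\[
\{A_\infty(x_n)\}\cup\{(x_n^*)^kx_n^k:k\ge1\}\quad\text{and}\quad\{A_\infty(x_n^*)\}\cup\{x_n^k(x_n^*)^k:k\ge1\}
\]
are asymptotically free. Moreover $\operatorname{tr}w(x_n,x_n^*,A_\infty(x_n),A_\infty(x_n^*))$ converges in $L^1(P)$, to a constant, for every word $w$.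
\end{enumerate}
\end{theorem}

\begin{example}
Let $\mu=(1-\beta)\delta_0+\beta\delta_1$ with $0<\beta\le1$, as for projections $D_n$ of rank about $\beta n$. From $\alpha=\beta t/(1+t)$ we get $t_\alpha=\alpha/(\beta-\alpha)$ and $q(\alpha)=(\beta-\alpha)/(1-\alpha)$ on $(0,\beta)$. For $\beta<1$, solving $q(\alpha)\le s^2$ gives $\rho([0,s])=(1-\beta)/(1-s^2)$ for $0\le s\le\sqrt\beta$; the atom $1-\beta$ at $0$ matches the kernel of $D_n$. For $\beta=1$ we have $q=1$ and $\rho=\delta_1$. This covers the matrices $D_n$ of Example~\ref{ex:jordan}: with a Haar unitary in place of the shift, the eigenvalues accumulate on the unit circle, not at $0$.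
\end{example}

\subsection{Plan of the proof}
Two Hermitian matrices with nearly equal spectra need not be close, but $A_k(x)$ and $A_\infty(x)$ are tied by a family of one-sided trace inequalities, and these bound $\|A_k(x)-A_\infty(x)\|_2$ by a quantity that depends on the two spectra alone (Section~\ref{sec:det}). It then suffices to show that the law of the eigenvalue moduli of $x_n$, as $n\to\infty$, and the limit law $\rho_k$ of $A_k(x_n)$, as $k\to\infty$, tend to the same measure $\rho$. We compare all these laws through the integrals of $u\mapsto\log\max(u,r)$, $r>0$. Weyl's inequality places the eigenvalue moduli below $\rho_k$, and the $S$-transform bounds $\rho_k$ from above by $\rho$ up to $O(1/k)$ (Sections~\ref{sec:free} and~\ref{sec:upper}). The opposite inequality, which fails in Example~\ref{ex:jordan}, is a lower bound for $\mathbb E\log|\det(r-x_n)|$ (Section~\ref{sec:lower}). Section~\ref{sec:end} assembles the proofs.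

\section{Tools}\label{sec:tools}

We write $s_1(Y)\ge\dots\ge s_n(Y)=s_{\min}(Y)$ for singular values, $\lambda_i(Y)$ for eigenvalues with algebraic multiplicity, and $\|Y\|_{HS}=\sqrt n\,\|Y\|_2$. By the Cauchy--Schwarz inequality, $|\operatorname{tr}XYZ|\le\|ZX\|_2\|Y\|_2\le\|X\|\,\|Y\|_2\,\|Z\|$. For $I,J\subset[n]=\{1,\dots,n\}$, $Y_{IJ}$ is the submatrix with rows $I$ and columns $J$; an empty determinant is $1$. The following facts are used.

\begin{itemize}
\item[(W)] \emph{Weyl's majorant theorem.} If $\varphi:[0,\infty)\to\mathbb R$ is continuous and $u\mapsto\varphi(e^u)$ is convex and nondecreasing, then $\sum_i\varphi(|\lambda_i(Y)|)\le\sum_i\varphi(s_i(Y))$.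
\item[(J)] \emph{Jensen's formula.} $\frac1{2\pi}\int_0^{2\pi}\log|z-e^{i\theta}\lambda|\,d\theta=\log\max(|z|,|\lambda|)$ for $z\neq0$.
\item[(O)] \emph{Schur orthogonality.} The representations $\Lambda^m$, $0\le m\le n$, of $U(n)$ are irreducible and pairwise inequivalent, of dimension $\binom nm$, and their matrix entries in the standard basis are the minors $\det V_{IJ}$, $|I|=|J|=m$. Hence, for $V$ Haar distributed, $|I|=|J|$ and $|I'|=|J'|$,
\[
\mathbb E\bigl[\det V_{IJ}\,\overline{\det V_{I'J'}}\bigr]=\delta_{II'}\,\delta_{JJ'}\,\tbinom n{|J|}^{-1}.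
\]
\item[(S)] \emph{Multiplicativity of the $S$-transform} \cite{Voi87}. For an element $a$ of $(\mathcal A,\phi)$ with $\phi(a)\ne0$ define $S_a$ as above from the formal series $\sum_{j\ge1}\phi(a^j)z^j$. If $a,b$ are free and $\phi(a),\phi(b)\ne0$, then $S_{ab}=S_aS_b$.
\item[(RV)] \emph{Smallest singular value} \cite[Theorem~1.1]{RV}. There are absolute constants $c,C'>0$ such that for $n\ge2$, every fixed $B\in\mathcal M_n(\mathbb C)$ and $U$ Haar distributed on $U(n)$, $P(s_{\min}(B+U)\le t)\le t^cn^{C'}$ for all $t>0$.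
\item[(C)] \emph{Concentration} \cite[Theorem~5.17]{Meckes}. There is an absolute constant $\kappa>0$ ($\kappa=1/12$ works) such that, if $F:U(n)\to\mathbb R$ is $L$-Lipschitz for $\|\cdot\|_{HS}$, then $P(F\ge\mathbb EF+t)\le e^{-\kappa nt^2/L^2}$ for $t\ge0$.
\end{itemize}

We use (C) through two consequences. For $s>0$ we have $\mathbb Ee^{sX}=\int_{-\infty}^\infty se^{st}P(X\ge t)\,dt$; the part $t<0$ contributes at most $1$, and completing the square in the part $t>0$ gives
\begin{equation}\label{eq:laplace}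
\mathbb Ee^{s(F-\mathbb EF)}\le1+s\int_0^\infty e^{st-\kappa nt^2/L^2}dt\le1+sL\sqrt{\tfrac{\pi}{\kappa n}}\;e^{s^2L^2/(4\kappa n)}.
\end{equation}
Applying (C) to $F$ and to $-F$,
\begin{equation}\label{eq:var}
\operatorname{Var}F\le\int_0^\infty2t\cdot2e^{-\kappa nt^2/L^2}dt=\frac{2L^2}{\kappa n}.
\end{equation}

\section{Eigenvalues control eigenvectors}\label{sec:det}

\subsection{The $2\times2$ case}
Let $x=\begin{pmatrix}\lambda&b\\0&1\end{pmatrix}$ with $0<\lambda<1$. Then $E_\lambda(x)=\mathbb Ce_1$ and $A_\infty(x)=\operatorname{diag}(\lambda,1)$. Put $Q=(x^k)^*x^k$, $K=\log A_k(x)=\frac1{2k}\log Q$ and $K'=\log A_\infty(x)=\operatorname{diag}(\log\lambda,0)$. Two facts about $K$ need no computation. First, $\operatorname{Tr}K=\frac1{2k}\log\det Q=\log\lambda$. Second, for a unit vector $e$ and $Y>0$, Jensen's inequality for the spectral measure of $Y$ at $e$ gives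
\begin{equation}\label{eq:jensen}
\langle e,(\log Y)e\rangle\le\log\langle e,Ye\rangle,
\end{equation}
so $K_{11}\le\frac1{2k}\log\|x^ke_1\|^2=\log\lambda$; here the invariance of $\mathbb Ce_1$ is used. Thus
\[
K=\begin{pmatrix}\log\lambda-\gamma&w\\ \bar w&\gamma\end{pmatrix}\quad\text{with }\gamma\ge0,
\]
and therefore
\[
\operatorname{Tr}K^2-\operatorname{Tr}K'^2=2\gamma^2+2|w|^2+2\gamma\log\tfrac1\lambda\ \ge\ 2\gamma^2+2|w|^2=\|K-K'\|_{HS}^2 .
\]
The left side depends only on the eigenvalues of $A_k(x)$ and $A_\infty(x)$; the right side measures the distance of the matrices. The sign of $\gamma$ is what makes this work: on the complement of the invariant subspace, $K$ has more trace than $K'$.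

\subsection{The general inequality}
For general $x$ the logarithm is unbounded near $0$, and $x$ may be singular. We cut it off at a level $\delta>0$ in the way that keeps determinants available:
\[
f_k(t)=\frac1{2k}\log\bigl(1+(t/\delta)^{2k}\bigr),\qquad f_k(A_k(x))=\frac1{2k}\log\bigl(1+\delta^{-2k}(x^k)^*x^k\bigr).
\]
The equality of traces in the example is then replaced by an inequality from (W), and this costs nothing because $f_k\ge0$.

\begin{lemma}\label{lem:key}
Let $x\in\mathcal M_n(\mathbb C)$, $\delta>0$, $k\ge1$, $K=f_k(A_k(x))$ and $K'=f_k(A_\infty(x))$. Then $\|K-K'\|_2^2\le\operatorname{tr}K^2-\operatorname{tr}K'^2$.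
\end{lemma}

\begin{proof}
Fix $r\in\mathbb R$, let $E=E_r(x)$, $F=E^\perp$, and let $P_E,P_F$ be the orthogonal projections; $P_F=1_{(r,\infty)}(A_\infty(x))$. We first show
\begin{equation}\label{eq:onesided}
\operatorname{Tr}P_F(K-K')\ge0 .
\end{equation}
For $F=0$ there is nothing to prove; the case $E=0$ is included below, with empty blocks $a,b$. Since $E$ is invariant, $x^k=\begin{pmatrix}a&b\\0&c\end{pmatrix}$ on $E\oplus F$. The eigenvalues of $a=x^k|_E$ are the $\lambda_i^k$ with $|\lambda_i|\le r$, so those of $c$ are the $\lambda_i^k$ with $|\lambda_i|>r$. Let $\eta=\delta^{2k}$ and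
\[
Y=(x^k)^*x^k+\eta=\begin{pmatrix}a^*a+\eta&a^*b\\b^*a&b^*b+c^*c+\eta\end{pmatrix}.
\]
Summing \eqref{eq:jensen} over an orthonormal eigenbasis of $a^*a+\eta$ in $E$ gives $\operatorname{Tr}P_E\log Y\le\log\det(a^*a+\eta)$. Hence
\[
\operatorname{Tr}P_F\log Y=\log\det Y-\operatorname{Tr}P_E\log Y\ge\log\det Y-\log\det(a^*a+\eta)=\log\det\Sigma,
\]
where $\Sigma$ is the Schur complement of the upper left block:
\[
\Sigma=b^*b+c^*c+\eta-b^*a(a^*a+\eta)^{-1}a^*b=c^*c+\eta+b^*\bigl(1-a(a^*a+\eta)^{-1}a^*\bigr)b\ \ge\ c^*c+\eta .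
\]
The inequality holds because $a(a^*a+\eta)^{-1}a^*$ is Hermitian with eigenvalues $s_i(a)^2/(s_i(a)^2+\eta)\le1$. The determinant is monotone on positive definite matrices, and (W) applies to $c$ with $\varphi(t)=\log(t^2+\eta)$, so
\[
\operatorname{Tr}P_F\log Y\ge\sum_i\log(s_i(c)^2+\eta)\ge\sum_{|\lambda_i|>r}\log(|\lambda_i|^{2k}+\eta)=\operatorname{Tr}P_F\log\bigl(A_\infty(x)^{2k}+\eta\bigr).
\]
Subtracting $(\dim F)\log\eta$ and dividing by $2k$ gives \eqref{eq:onesided}.

With $r_1<\dots<r_p$ the distinct eigenvalues of $A_\infty(x)$,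
\[
K'=f_k(r_1)\,1_{(-1,\infty)}(A_\infty(x))+\sum_{j=2}^p\bigl(f_k(r_j)-f_k(r_{j-1})\bigr)1_{(r_{j-1},\infty)}(A_\infty(x)),
\]
and the coefficients are nonnegative since $f_k$ is nonnegative and nondecreasing. By \eqref{eq:onesided}, $\operatorname{tr}K'K\ge\operatorname{tr}K'^2$, so $\|K-K'\|_2^2=\operatorname{tr}K^2-2\operatorname{tr}KK'+\operatorname{tr}K'^2\le\operatorname{tr}K^2-\operatorname{tr}K'^2$.
\end{proof}

To let $k\to\infty$ we replace $f_k$ on the right by a function independent of $k$, and remove it on the left.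

\begin{proposition}\label{prop:det}
Let $\|x\|\le C$ with $C\ge1$, let $0<\delta\le1$, $g(t)=\log(\max(t,\delta)/\delta)$, and
\[
\Delta_k(x)=\operatorname{tr}g(A_k(x))^2-\operatorname{tr}g(A_\infty(x))^2+\bigl(2\log(C/\delta)+1\bigr)\frac{\log2}{2k}.
\]
Then $\Delta_k(x)=\Delta_k(x^*)\ge0$ and
\[
\|A_k(x)-A_\infty(x)\|_2\le2\delta+2C(2^{1/2k}-1)+2C\sqrt{\Delta_k(x)} .
\]
\end{proposition}

\begin{proof}
Both matrices have spectrum in $[0,C]$. From $\max(1,s)\le1+s\le2\max(1,s)$ with $s=(t/\delta)^{2k}$ we get $g\le f_k\le g+\epsilon$, where $\epsilon=\frac{\log2}{2k}<1$. On $[0,C]$ we have $0\le g\le\log(C/\delta)$, so $g^2\le f_k^2\le g^2+(2\log(C/\delta)+1)\epsilon$, and Lemma~\ref{lem:key} gives $\|K-K'\|_2^2\le\Delta_k(x)$.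

The same bounds read $\max(t,\delta)\le\delta e^{f_k(t)}\le2^{1/2k}\max(t,\delta)$. On $[0,C]$ this gives $\delta e^{f_k(t)}\le2C$ and $0\le\delta e^{f_k(t)}-t\le\delta+(2^{1/2k}-1)C$. Hence $\delta e^K$ and $\delta e^{K'}$ lie within $\delta+(2^{1/2k}-1)C$ of $A_k(x)$ and $A_\infty(x)$ in norm. Duhamel's formula $e^K-e^{K'}=\int_0^1e^{sK}(K-K')e^{(1-s)K'}ds$ gives $\|\delta e^K-\delta e^{K'}\|_2\le\delta e^{\max(\|K\|,\|K'\|)}\|K-K'\|_2\le2C\|K-K'\|_2$. The triangle inequality gives the bound.

Finally, $A_k(x)$ and $A_k(x^*)$ both have the eigenvalues $s_i(x^k)^{1/k}$, and $A_\infty(x)$ and $A_\infty(x^*)$ both have the eigenvalues $|\lambda_i|$, so $\Delta_k(x^*)=\Delta_k(x)$.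
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:limit}]
Order the eigenvalues so that $|\lambda_1|\ge\dots\ge|\lambda_n|$. We first show $s_m(x^k)^{1/k}\to|\lambda_m|$ for each $m$ (Yamamoto's theorem). Since $\prod_{i\le m}s_i(x^k)=\|\Lambda^m(x^k)\|=\|(\Lambda^mx)^k\|$, the spectral radius formula gives
\begin{equation}\label{eq:volume}
\prod_{i\le m}s_i(x^k)^{1/k}\longrightarrow\prod_{i\le m}|\lambda_i| .
\end{equation}
If $m=1$ or $\lambda_{m-1}\ne0$, divide the relation for $m$ by that for $m-1$. This covers all $m$ up to the first index $m_0$ with $\lambda_{m_0}=0$, and for $m>m_0$ we have $s_m(x^k)^{1/k}\le s_{m_0}(x^k)^{1/k}\to0$. Consequently $\Delta_k(x)\to0$ for fixed $\delta$ and $C=\max(1,\|x\|)$, and Proposition~\ref{prop:det} gives $\limsup_k\|A_k(x)-A_\infty(x)\|_2\le2\delta$ for every $\delta\in(0,1]$.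
\end{proof}

\section{The free model and fixed $k$}\label{sec:free}

For fixed $k$ everything is governed by the joint limit of $V_n$ and $D_n$. Let $\mathcal A$ be the unital algebra generated by $u,u^{-1},d$ with the only relations $uu^{-1}=u^{-1}u=1$ and the involution $u^*=u^{-1}$, $d^*=d$. Evaluation $a\mapsto a(V_n,D_n)$ is a $*$-homomorphism $\mathcal A\to\mathcal M_n(\mathbb C)$. By Voiculescu's theorem \cite{Voi91} (see also \cite[Lecture~23]{NS}), $V_n$ and $D_n$ are asymptotically free: $\tau(a)=\lim_n\mathbb E\operatorname{tr}a(V_n,D_n)$ exists for all $a\in\mathcal A$, and the subalgebras generated by $\{u,u^{-1}\}$ and by $d$ are free with respect to $\tau$. The functional $\tau$ is a trace, and $\tau(u^j)=0$ for $j\ne0$ because $e^{i\theta}V_n$ has the law of $V_n$. Put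
\[
x=ud,\qquad b_k^+=(x^*)^kx^k,\qquad b_k^-=x^k(x^*)^k,\qquad d_i=u^{-i}du^i\ \ (i\in\mathbb Z),
\]
and let $\mathcal A_+$ and $\mathcal A_-$ be the unital subalgebras generated by $\{d_i:i\ge0\}$ and $\{d_i:i<0\}$. The $d_i$ appear when the unitaries in $(ud)^k$ are moved to one side.

\begin{lemma}\label{lem:model}
\begin{enumerate}
\item[(i)] $\operatorname{tr}a(V_n,D_n)\to\tau(a)$ in $L^1(P)$ for every $a\in\mathcal A$.
\item[(ii)] $\mathcal A_+$ and $\mathcal A_-$ are free.
\item[(iii)] $b_k^+\in\mathcal A_+$ and $b_k^-\in\mathcal A_-$ for all $k\ge1$.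
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $a$ be a word of length $\ell$. Changing the unitary letters one at a time gives $|\operatorname{tr}a(V,D_n)-\operatorname{tr}a(V',D_n)|\le\ell C^\ell\|V-V'\|_2=\ell C^\ell n^{-1/2}\|V-V'\|_{HS}$. By \eqref{eq:var}, the real and imaginary parts of $\operatorname{tr}a(V_n,D_n)$ have variance $O(n^{-2})$.

(ii) The $d_i$ are free. Indeed $p(d_i)=u^{-i}p(d)u^i$ for a polynomial $p$, so $\tau(p(d_i))=\tau(p(d))$; if $\tau(p_j(d))=0$ and $i_j\ne i_{j+1}$, then
\[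
p_1(d_{i_1})\cdots p_m(d_{i_m})=u^{-i_1}p_1(d)u^{i_1-i_2}p_2(d)\cdots u^{i_{m-1}-i_m}p_m(d)u^{i_m}
\]
is, after deleting the end factors if they equal $1$, an alternating product of centered elements of the two free subalgebras, so its trace is $0$. Call a product as on the left, with $m\ge1$, \emph{reduced}. Writing each factor as a scalar plus a centered element and merging neighbors with equal index, one sees by induction on the length that $\mathcal A_\pm$ is spanned by $1$ and the reduced products with indices in the respective set. Reduced products have trace $0$, so the centered elements of $\mathcal A_\pm$ are the linear combinations of them. An alternating product of reduced products from $\mathcal A_+$ and $\mathcal A_-$ is again reduced, hence has trace $0$.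

(iii) From $d_iu=ud_{i+1}$ and induction on $k$,
\[
(ud)^k=u^kd_{k-1}\cdots d_1d_0=d_{-1}d_{-2}\cdots d_{-k}u^k .
\]
So $b_k^+=d_0\cdots d_{k-1}d_{k-1}\cdots d_0$ and $b_k^-=d_{-1}\cdots d_{-k}d_{-k}\cdots d_{-1}$.
\end{proof}

The next lemma will be used twice: to adjoin roots, and to let $k\to\infty$. It is the place where uniform bounds on operator norms are needed.

\begin{lemma}\label{lem:approx}
Let $Z_n=(Z_{i,n})_{i\in I}$ and, for $m\ge1$, $Z_n^{(m)}=(Z^{(m)}_{i,n})_{i\in I}$ be families of random matrices with $\|Z_{i,n}\|,\|Z_{i,n}^{(m)}\|\le C_i$ for constants $C_i$ independent of $m,n$, and with $\lim_m\limsup_n\mathbb E\|Z_{i,n}-Z^{(m)}_{i,n}\|_2=0$ for each $i$. Suppose that for each $m$ and each $w\in\mathcal F_I$, $\operatorname{tr}w(Z_n^{(m)})$ converges in $L^1(P)$ to a constant $\phi_m(w)$. Then $\phi(w)=\lim_m\phi_m(w)$ exists and $\operatorname{tr}w(Z_n)\to\phi(w)$ in $L^1(P)$. If $I_1,I_2\subset I$ are disjoint and the corresponding subfamilies of $Z_n^{(m)}$ are asymptotically free for each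 $m$, then so are those of $Z_n$.
\end{lemma}

\begin{proof}
Let $w$ be a word. Changing one letter at a time, and using $\|Y^*\|_2=\|Y\|_2$,
\[
\epsilon_{m,n}:=\mathbb E|\operatorname{tr}w(Z_n)-\operatorname{tr}w(Z_n^{(m)})|\le c_w\sum_i\mathbb E\|Z_{i,n}-Z^{(m)}_{i,n}\|_2,
\]
where the sum is over the finitely many $i$ occurring in $w$. So $\epsilon_m=\limsup_n\epsilon_{m,n}\to0$. Since $|\phi_m(w)-\phi_{m'}(w)|\le\epsilon_m+\epsilon_{m'}$, the limit $\phi(w)$ exists, and $\limsup_n\mathbb E|\operatorname{tr}w(Z_n)-\phi(w)|\le\epsilon_m+|\phi_m(w)-\phi(w)|$ for all $m$. Freeness with respect to a functional $\psi$ means that $\psi\bigl((a_1-\psi(a_1))\cdots(a_l-\psi(a_l))\bigr)=0$ whenever $a_1,\dots,a_l$ are taken alternately from the two subalgebras. Expanded, this is a polynomial identity in finitely many values of $\psi$, so it passes from the $\phi_m$ to $\phi$.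
\end{proof}

For $k\in\{1,2,\dots,\infty\}$ consider the family
\[
Z_n^{[k]}=\Bigl(x_n;\ A_k(x_n),\ \bigl((x_n^*)^jx_n^j\bigr)_{j\ge1};\ A_k(x_n^*),\ \bigl(x_n^j(x_n^*)^j\bigr)_{j\ge1}\Bigr),
\]
and call the second and third groups its \emph{$+$ part} and \emph{$-$ part}.

\begin{proposition}\label{prop:fixedk}
Let $k<\infty$. The normalized trace of every $*$-word in $Z_n^{[k]}$ converges in $L^1(P)$ to a constant, and the $+$ part and the $-$ part are asymptotically free.
\end{proposition}

\begin{proof}
Let $p_m$ be a real polynomial with $|p_m(t)-t^{1/2k}|\le1/m$ on $[0,C^{2k}]$, and let $Z_n^{(m)}$ be $Z_n^{[k]}$ with $A_k(x_n)$ and $A_k(x_n^*)$ replaced by $p_m((x_n^*)^kx_n^k)$ and $p_m(x_n^k(x_n^*)^k)$. These have norm at most $C+1$ and are within $1/m$ of the roots. The members of $Z_n^{(m)}$ are the evaluations of $x$; $p_m(b_k^+),b_j^+\in\mathcal A_+$; $p_m(b_k^-),b_j^-\in\mathcal A_-$. By Lemma~\ref{lem:model} the assertions hold for $Z_n^{(m)}$, and Lemma~\ref{lem:approx} transfers them to $Z_n^{[k]}$.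
\end{proof}

The mean spectral law of $(x_n^*)^kx_n^k$ lives on $[0,C^{2k}]$ and its moments converge to $\tau((b_k^+)^j)$, so it converges weakly to a measure $\mu_k$; since $x_n^*x_n=D_n^2$, $\mu_1=\mu$. The mean spectral law of $A_k(x_n)$ converges weakly to the image $\rho_k$ of $\mu_k$ under $a\mapsto a^{1/2k}$. Finally let $\rho^{(n)}=\mathbb E\frac1n\sum_i\delta_{|\lambda_i(x_n)|}$, the mean spectral law of both $A_\infty(x_n)$ and $A_\infty(x_n^*)$. For $r>0$ put
\[
M_n(r)=\int\log\max(u,r)\,d\rho^{(n)}(u),\quad N_k(r)=\int\log\max(u,r)\,d\rho_k(u),\quad U(r)=\int\log\max(u,r)\,d\rho(u).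
\]
These test functions suit both sides of the argument: (W) applies to them, and by (J) they are circular averages of logarithms of determinants.

\section{The limit law and the upper bound}\label{sec:upper}

In this section and the next, $\mu\ne\delta_0$.

\subsection{Where $q$ comes from}
The following heuristic is not used in the proofs. Let $D=\operatorname{diag}(d_1,\dots,d_n)$, $d_J=\prod_{j\in J}d_j$, and let $e_m=\sum_{|J|=m}d_J^2$ be the $m$-th elementary symmetric polynomial in the $d_j^2$. By (O), $D$ multiplies the squared volume in a uniformly random $m$-plane by $\sum_Jd_J^2\,\mathbb E|\det V_{J,[m]}|^2=e_m/\binom nm$ on average. By \eqref{eq:volume}, $\prod_{i\le m}|\lambda_i|$ is the long-run expansion per step of $m$-dimensional volume under $x=VD$. If each step met the plane in a fresh random position, we would have $\prod_{i\le m}|\lambda_i|^2\approx e_m/\binom nm$. Let $m\approx\alpha n$. Then $\binom nm\approx e^{nh(\alpha)}$ with $h(\alpha)=-\alpha\log\alpha-(1-\alpha)\log(1-\alpha)$, and $e_m\le t^{-m}\prod_i(1+td_i^2)$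 for all $t>0$, the best choice being $t=t_\alpha$. This suggests $\frac1n\log\bigl(e_m/\binom nm\bigr)\approx G_\mu(\alpha)$ and $\log|\lambda_m|^2\approx G_\mu'(\alpha)$, where, for $\nu$ as in \eqref{eq:q},
\[
\psi_\nu(t)=\int\log(1+ta)\,d\nu(a),\qquad G_\nu(\alpha)=\psi_\nu(t_\alpha)-\alpha\log t_\alpha-h(\alpha)\qquad(0<\alpha<\alpha^*_\nu).
\]
Note that $t_\alpha\psi_\nu'(t_\alpha)=\alpha$ by the definition of $t_\alpha$.

\begin{lemma}\label{lem:q}
Let $\nu\ne\delta_0$ be a compactly supported probability measure on $[0,\infty)$. Then $q_\nu$ is positive, real-analytic and nonincreasing on $(0,\alpha_\nu^*)$, $q_\nu(0+)=\int a\,d\nu$, and $q_\nu(\alpha)\to0$ as $\alpha\uparrow\alpha_\nu^*$ if $\alpha_\nu^*<1$. Moreover $G_\nu(\alpha)=\int_0^\alpha\log q_\nu(\beta)\,d\beta$.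
\end{lemma}

\begin{proof}
Positivity and analyticity are read off from \eqref{eq:q}. With $t=t_\alpha$ and $p(a)=\frac{ta}{1+ta}$ we have $\int p\,d\nu=\alpha$ and $\int p^2d\nu\ge\alpha^2$, so $\frac{d\alpha}{d\log t}=\int p(1-p)\,d\nu\le\alpha(1-\alpha)$. Hence $\frac{d\log q_\nu}{d\alpha}=\frac1{\alpha(1-\alpha)}-\frac{d\log t_\alpha}{d\alpha}\le0$. As $\alpha\to0$, $t_\alpha\to0$ and $\alpha/t_\alpha=\int\frac a{1+t_\alpha a}\,d\nu\to\int a\,d\nu>0$; this gives $q_\nu(0+)$, and also $\alpha\log t_\alpha\to0$, so $G_\nu(0+)=0$. As $\alpha\uparrow\alpha_\nu^*<1$, $t_\alpha\to\infty$ while $\alpha/(1-\alpha)$ stays bounded. In $G_\nu'$ the terms with $dt_\alpha/d\alpha$ cancel because $\psi_\nu'(t_\alpha)=\alpha/t_\alpha$, which leaves $G_\nu'(\alpha)=-\log t_\alpha-\log\frac{1-\alpha}\alpha=\log q_\nu(\alpha)$.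
\end{proof}

Write $q,G,\psi,\alpha^*$ for the objects of $\mu$. Since $q\le\int a\,d\mu\le C^2$, the measure $\rho$ lives on $[0,C]$. Since $\log q-\log r^2$ is nonincreasing on $(0,\alpha^*)$, the supremum of its integrals over the intervals $(0,\alpha)$ is the integral of its positive part. Therefore
\begin{equation}\label{eq:legendre}
\begin{aligned}
2U(r)&=2\int_0^1\log\max\bigl(\sqrt{q(\alpha)},r\bigr)\,d\alpha=\log r^2+\int_0^{\alpha^*}(\log q-\log r^2)_+\,d\alpha\\
&=\log r^2+\sup_{0<\alpha<\alpha^*}\bigl(G(\alpha)-\alpha\log r^2\bigr).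
\end{aligned}
\end{equation}
Both bounds below go through this variational form of $U$.

\subsection{The law of $(x^*)^kx^k$}

\begin{lemma}\label{lem:muk}
For all $k\ge1$: $\mu_k\ne\delta_0$, $\alpha^*_{\mu_k}=\alpha^*$, and $G_{\mu_k}=kG$ on $(0,\alpha^*)$.
\end{lemma}

\begin{proof}
For $k\ge2$, $b_k^+=x^*b_{k-1}^+x$, so $\tau((b_k^+)^j)=\tau((b_1^-b_{k-1}^+)^j)$ by the trace property. Here $b_1^-=ud^2u^{-1}$ has the moments of $\mu$ and is free from $b_{k-1}^+$ by Lemma~\ref{lem:model}. For free $a,b$, the identity $\tau((a-\tau(a))(b-\tau(b)))=0$ gives $\tau(ab)=\tau(a)\tau(b)$, so $\int a\,d\mu_k=(\int a\,d\mu)^k>0$. By (S) and induction, $S_{\mu_k}=S_\mu^k$ as power series, which converge near $0$ as the measures have compact support. So $q_{\mu_k}=q^k$ near $0+$ and, by analyticity, on $(0,\beta)$ with $\beta=\min(\alpha^*,\alpha^*_{\mu_k})$. If $\alpha^*\ne\alpha^*_{\mu_k}$, then $\beta<1$; by Lemma~\ref{lem:q}, the one of the functions $q^k,q_{\mu_k}$ whose domain ends at $\beta$ tends to $0$ there, while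 the other is continuous and positive at $\beta$, a contradiction. The integral formula of Lemma~\ref{lem:q} gives $G_{\mu_k}=kG$.
\end{proof}

\begin{proposition}\label{prop:upper}
For all $r>0$ and $k\ge1$, $\ \limsup_nM_n(r)\le N_k(r)\le U(r)+\frac{\log2}{2k}$.
\end{proposition}

\begin{proof}
Apply (W) to $x_n^k$ with $\varphi(t)=\log\max(t,r^k)$, divide by $kn$ and take expectations: $M_n(r)\le\mathbb E\operatorname{tr}\log\max(A_k(x_n),r)$, and the right side tends to $N_k(r)$.

For the second inequality let $t=r^{-2k}$ and $\alpha=t\psi_{\mu_k}'(t)\in(0,\alpha^*)$, so that $t$ is the point $t_\alpha$ of the measure $\mu_k$. The definition of $G_{\mu_k}$, Lemma~\ref{lem:muk}, \eqref{eq:legendre} and $h\le\log2$ give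
\[
\psi_{\mu_k}(r^{-2k})=k\bigl(G(\alpha)-\alpha\log r^2\bigr)+h(\alpha)\le k\bigl(2U(r)-\log r^2\bigr)+\log2 .
\]
The entropy term is not multiplied by $k$, and so it disappears in the limit. Since $\max(a,r^{2k})\le r^{2k}(1+ar^{-2k})$,
\[
N_k(r)=\frac1{2k}\int\log\max(a,r^{2k})\,d\mu_k(a)\le\log r+\frac1{2k}\psi_{\mu_k}(r^{-2k})\le U(r)+\frac{\log2}{2k}.\qedhere
\]
\end{proof}

\section{The lower bound}\label{sec:lower}

\begin{proposition}\label{prop:lower}
For every $r>0$, $\ \liminf_nM_n(r)\ge U(r)$.
\end{proposition}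

Fix $r>0$. Let $\sigma_1\ge\dots\ge\sigma_n$ be the singular values of $r-x_n$, and for $\varepsilon>0$ put
\[
u_n=\frac1n\log|\det(r-x_n)|,\qquad L_n^\varepsilon=\frac1{2n}\sum_i\log(\sigma_i^2+\varepsilon^2),\qquad\ell_n=\frac1{2n}\log\mathbb E|\det(r-x_n)|^2 .
\]
The matrix $e^{i\theta}x_n$ has the law of $x_n$. Averaging over $\theta$, Tonelli's theorem (all logarithms are at most $\log(r+C)$) and (J) give
\begin{equation}\label{eq:Mn}
\mathbb Eu_n=\mathbb E\,\frac1n\sum_i\frac1{2\pi}\int_0^{2\pi}\log|r-e^{i\theta}\lambda_i(x_n)|\,d\theta=M_n(r).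
\end{equation}
The quantity that can be computed is not $\mathbb Eu_n$ but $\ell_n$, and Jensen's inequality $\mathbb Eu_n\le\ell_n$ goes the wrong way. For $n=1$, $\ell_1=\frac12\log(r^2+d^2)$ and $\mathbb Eu_1=\log\max(r,|d|)$: the sum differs from its largest term. For large $n$ this difference is negligible on the scale $1/n$, and the task is to reverse Jensen's inequality up to $o(1)$. Concentration does this for the Lipschitz function $L_n^\varepsilon$; then the regularization has to be removed, and for that we need that few $\sigma_i$ are small and that none is extremely small.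

\subsection{Second moments of determinants}
If $D_n=WD'W^*$ with $W$ unitary and $D'$ diagonal, then $x_n=W(W^*V_nW)D'W^*$ and $W^*V_nW$ is Haar distributed. So we may assume $D_n=D=\operatorname{diag}(d_1,\dots,d_n)$ with $d_i$ real; we write $V=V_n$, $Y=r-VD$, and keep the notation $d_J$, $e_m$ of Section~\ref{sec:upper}.

\begin{lemma}\label{lem:moments}
We have
\begin{equation}\label{eq:second}
\mathbb E|\det Y|^2=\sum_{m=0}^nr^{2(n-m)}\frac{e_m}{\binom nm},
\end{equation}
and $\mathbb EL_n^\varepsilon\le\ell_n+\log(1+\varepsilon/r)$ for every $\varepsilon>0$.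
\end{lemma}

\begin{proof}
Let $|I|=|J|$. The column of $Y_{IJ}$ with index $j\in J$ is $r$ times the restriction to $I$ of the $j$-th basis vector, which vanishes unless $j\in I$, minus $d_j$ times the restriction of the $j$-th column of $V$. Expanding by multilinearity, with $S$ the set of columns in which the first term is chosen,
\[
\det Y_{IJ}=\sum_{S\subset I\cap J}\pm\,r^{|S|}d_{J\setminus S}\det V_{I\setminus S,J\setminus S}.
\]
Different $S$ give different index pairs, so by (O)
\begin{equation}\label{eq:minor}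
\mathbb E|\det Y_{IJ}|^2=\sum_{S\subset I\cap J}r^{2|S|}d_{J\setminus S}^2\binom n{|J\setminus S|}^{-1}.
\end{equation}
The case $I=J=[n]$ is \eqref{eq:second}.

Expanding $\det(\varepsilon^2+Y^*Y)$ in principal minors of $Y^*Y$ and applying the Cauchy--Binet formula to each, $\det(\varepsilon^2+Y^*Y)=\sum_{|I|=|J|}\varepsilon^{2(n-|J|)}|\det Y_{IJ}|^2$. Insert \eqref{eq:minor} and index the triples $(I,J,S)$ by $J'=J\setminus S$, $S$, $I'=I\setminus S$. Put $m=|J'|=|I'|$ and $l=n-|J|$, so $|S|=n-m-l$. Given $J'$ and $l$, there are $\binom{n-m}l$ choices of $S$ disjoint from $J'$, and then $\binom{l+m}l$ choices of $I'$ in the complement of $S$, which has $l+m$ elements. Thus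
\[
\mathbb E\det(\varepsilon^2+Y^*Y)=\sum_{m=0}^nr^{2(n-m)}\frac{e_m}{\binom nm}\sum_{l=0}^{n-m}\Bigl(\frac\varepsilon r\Bigr)^{2l}\binom{n-m}l\binom{l+m}l .
\]
Both binomials are at most $\binom nl$, and $\sum_l\binom nl^2y^{2l}\le\bigl(\sum_l\binom nly^l\bigr)^2=(1+y)^{2n}$ for $y\ge0$. Hence $\mathbb E\det(\varepsilon^2+Y^*Y)\le(1+\varepsilon/r)^{2n}\,\mathbb E|\det Y|^2$. As $L_n^\varepsilon=\frac1{2n}\log\det(\varepsilon^2+Y^*Y)$, Jensen's inequality, now in the useful direction, gives the second claim.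
\end{proof}

One term of \eqref{eq:second} suffices for a lower bound on $\ell_n$.

\begin{lemma}\label{lem:term}
$\liminf_n\ell_n\ge U(r)$.
\end{lemma}

\begin{proof}
Fix $\alpha\in(0,\alpha^*)$ and $t=t_\alpha$. Let $T$ be a sum of $n$ independent Bernoulli variables with parameters $\frac{td_i^2}{1+td_i^2}$. Then $P(T=m)=t^me_m/\prod_i(1+td_i^2)$, $\mathbb ET/n\to\int\frac{ta}{1+ta}\,d\mu=\alpha$, and $\operatorname{Var}T\le n/4$. By Chebyshev's inequality $P(|T-\mathbb ET|<\sqrt n)\ge\frac34$, and the interval contains at most $2\sqrt n+1$ integers. So there is an integer $m=m_n\in[0,n]$ with $m/n\to\alpha$ and $P(T=m)\ge\frac3{4(2\sqrt n+1)}$, whence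
\[
\frac1n\log e_m\ge\frac1n\sum_i\log(1+td_i^2)-\frac mn\log t-o(1)\longrightarrow\psi(t_\alpha)-\alpha\log t_\alpha .
\]
Also $\binom nm\le e^{nh(m/n)}$, because $\binom nmp^m(1-p)^{n-m}\le1$ for $p=m/n$. Keeping only the term $m$ in \eqref{eq:second}, $\liminf_n2\ell_n\ge(1-\alpha)\log r^2+G(\alpha)$. Take the supremum over $\alpha$ and use \eqref{eq:legendre}.
\end{proof}

\subsection{Concentration of the regularized determinant}
Let $\varepsilon_n=n^{-1/4}$. The next lemma needs $\varepsilon_n^{-2}=o(n)$; the one after it needs $\varepsilon_n$ to decay like a power of $n$.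

\begin{lemma}\label{lem:conc}
$\mathbb EL_n^{\varepsilon_n}\ge\ell_n-O(n^{-1/2})$ and $\operatorname{Var}L_n^{\varepsilon_n}\to0$.
\end{lemma}

\begin{proof}
The function $f(Y)=\frac1{2n}\log\det(Y^*Y+\varepsilon^2)$ on $\mathcal M_n(\mathbb C)$ has differential $df=\frac1n\operatorname{Re}\operatorname{Tr}[(Y^*Y+\varepsilon^2)^{-1}Y^*dY]$. Its gradient for the inner product $\operatorname{Re}\operatorname{Tr}X^*Y$ is $\frac1nY(Y^*Y+\varepsilon^2)^{-1}$, with singular values $\frac1n\frac{\sigma}{\sigma^2+\varepsilon^2}\le\frac1{2n\varepsilon}$, so its Hilbert--Schmidt norm is at most $\frac1{2\varepsilon\sqrt n}$. As $\|VD-V'D\|_{HS}\le C\|V-V'\|_{HS}$, the map $V\mapsto L_n^\varepsilon$ is Lipschitz with constant $\frac C{2\varepsilon\sqrt n}$. By \eqref{eq:var}, $\operatorname{Var}L_n^{\varepsilon_n}\le C^2/(2\kappa\varepsilon_n^2n^2)$. Since $|\det Y|^2\le e^{2nL_n^\varepsilon}$, \eqref{eq:laplace} with $s=2n$ gives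
\[
e^{2n\ell_n}\le\mathbb Ee^{2nL_n^{\varepsilon_n}}\le e^{2n\mathbb EL_n^{\varepsilon_n}}\Bigl(1+\frac C{\varepsilon_n}\sqrt{\frac\pi\kappa}\;e^{C^2/(4\kappa\varepsilon_n^2)}\Bigr)=e^{2n\mathbb EL_n^{\varepsilon_n}+O(\sqrt n)}.\qedhere
\]
\end{proof}

\subsection{Small singular values}
Lemmas~\ref{lem:moments} and~\ref{lem:conc} say that lowering the regularization from a small fixed $\varepsilon$ to $\varepsilon_n$ changes $\mathbb EL_n^\varepsilon$ by little. Each singular value far below $\varepsilon$ would contribute a change of order $\frac{\log n}n$, so there cannot be many. Let $\theta_n=n^{-1/8}$ and $N_n=\#\{i:\sigma_i\le\theta_n\}$.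

\begin{lemma}\label{lem:few}
$\displaystyle\frac{\log n}n\,\mathbb EN_n\to0$.
\end{lemma}

\begin{proof}
Fix $\varepsilon>0$ and let $n$ be so large that $\varepsilon_n\le\theta_n<\varepsilon$. The quotient $\frac{\sigma_i^2+\varepsilon^2}{\sigma_i^2+\varepsilon_n^2}$ is at least $1$ for all $i$, and at least $\frac{\varepsilon^2}{2\theta_n^2}$ if $\sigma_i\le\theta_n$. Hence
\[
\frac{\mathbb EN_n}n\log\frac\varepsilon{\sqrt2\,\theta_n}\le\mathbb E(L_n^\varepsilon-L_n^{\varepsilon_n})\le\log(1+\varepsilon/r)+O(n^{-1/2}).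
\]
The logarithm on the left is $\frac18\log n+\log(\varepsilon/\sqrt2)$, so $\limsup_n\frac{\log n}n\mathbb EN_n\le8\log(1+\varepsilon/r)$. Let $\varepsilon\to0$; here $r>0$ is used.
\end{proof}

Counting is not enough. In Example~\ref{ex:jordan} with $0<r<1$ we have $\frac1n\log|\det(r-y_n)|=\log r<0$, although $y_n$ differs by a matrix of rank one from $W_n$, for which $\frac1n\log|\det(r-W_n)|=\frac1n\log(1-r^n)\to0$. There $s_{\min}(r-y_n)\le r^n$, since $(r-y_n)^{-1}=\sum_{j<n}r^{-j-1}y_n^j$ has an entry $r^{-n}$, and a singular value of this size changes $\frac1n\log|\det|$ at leading order. The bound (RV) excludes this for Haar $V_n$.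

\begin{lemma}\label{lem:remove}
Let $R_n=L_n^{\varepsilon_n}-u_n=\frac1{2n}\sum_i\log(1+\varepsilon_n^2/\sigma_i^2)\ge0$. Then $\mathbb ER_n\to0$.
\end{lemma}

\begin{proof}
Since $r-VD=rV(V^*-D/r)$, we have $\sigma_n=r\,s_{\min}(V^*-D/r)$, and $V^*$ is Haar distributed. By (RV), $P(\sigma_n\le s)\le(s/r)^cn^{C'}$ for $s>0$; in particular $\sigma_n>0$ almost surely. Let $n\ge16$, so that $\theta_n^2+\varepsilon_n^2\le1$. If $\sigma_i>\theta_n$, then $\frac12\log(1+\varepsilon_n^2/\sigma_i^2)\le\frac{\varepsilon_n^2}{2\theta_n^2}=\frac12n^{-1/4}$. If $\sigma_i\le\theta_n$, then $\frac12\log\frac{\sigma_i^2+\varepsilon_n^2}{\sigma_i^2}\le\log\frac1{\sigma_i}\le\log\frac1{\sigma_n}$. Fix $K>C'/c$. Distinguishing whether $\sigma_n\ge n^{-K}$ or not, and using $N_n\le n$ in the second case,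
\[
R_n\le\tfrac12n^{-1/4}+K\,\frac{\log n}n\,N_n+\log\frac1{\sigma_n}\;1_{\{\sigma_n<n^{-K}\}} .
\]
The middle term has expectation $o(1)$ by Lemma~\ref{lem:few}. The expectation of the last term is at most
\[
K\log n\;P(\sigma_n<n^{-K})+\int_{K\log n}^\infty P(\sigma_n\le e^{-v})\,dv\le\Bigl(K\log n+\frac1c\Bigr)r^{-c}n^{C'-cK}\to0.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
By \eqref{eq:Mn} and Lemmas~\ref{lem:conc} and~\ref{lem:remove}, $M_n(r)=\mathbb EL_n^{\varepsilon_n}-\mathbb ER_n\ge\ell_n-o(1)$. Apply Lemma~\ref{lem:term}.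
\end{proof}

\section{Proofs of the theorems}\label{sec:end}

\begin{proposition}\label{prop:laws}
$\rho^{(n)}\to\rho$ as $n\to\infty$ and $\rho_k\to\rho$ as $k\to\infty$, weakly.
\end{proposition}

\begin{proof}
Let $\mu=\delta_0$, so $\rho=\delta_0$. By (W) with $\varphi(t)=t^2$,
\begin{equation}\label{eq:delta0}
\frac1n\sum_i|\lambda_i(x_n)|^2\le\operatorname{tr}x_n^*x_n=\operatorname{tr}D_n^2\to0,
\end{equation}
so $\rho^{(n)}\to\delta_0$. Also $(x_n^*)^kx_n^k\le C^{2k-2}x_n^*x_n$, so $\int a\,d\mu_k=0$ and $\rho_k=\delta_0$.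

Let $\mu\ne\delta_0$. By Propositions~\ref{prop:upper} and~\ref{prop:lower}, for all $r>0$ and $k$,
\[
U(r)\le\liminf_nM_n(r)\le\limsup_nM_n(r)\le N_k(r)\le U(r)+\frac{\log2}{2k}.
\]
So $M_n(r)\to U(r)$ and $N_k(r)\to U(r)$. All the laws live on $[0,C]$, where $u\mapsto\log\max(u,r)$ is continuous. Hence both sequences are tight, and every weak limit point $\nu$ has the same integrals of these functions as $\rho$. These integrals determine a probability measure $\nu$ on $[0,C]$: for $0<r\le C$ we have $\log C-\log\max(u,r)=\int_r^C1_{\{u<s\}}\frac{ds}s$, so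
\[
\int\log\max(u,r)\,d\nu(u)=\log C-\int_r^C\nu([0,s))\,\frac{ds}s .
\]
This determines $\nu([0,s))$ for almost every $s\in(0,C]$, by left continuity for every such $s$, and hence $\nu$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(1)]
The monotonicity of $q$ is in Lemma~\ref{lem:q}, and $\rho^{(n)}$ is the mean spectral law of both matrices.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
We prove it for $x_n$ and for $x_n^*$ at once. Let $y_n$ be either, and let $\delta\in(0,1]$. By Proposition~\ref{prop:det} and $(a+b+c)^2\le3(a^2+b^2+c^2)$,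
\[
\mathbb E\|A_k(y_n)-A_\infty(y_n)\|_2^2\le12\delta^2+12C^2(2^{1/2k}-1)^2+12C^2\,\mathbb E\Delta_k(x_n).
\]
As $g^2$ is continuous on $[0,C]$, Proposition~\ref{prop:laws} gives
\[
\lim_n\mathbb E\Delta_k(x_n)=\int g^2d\rho_k-\int g^2d\rho+\bigl(2\log(C/\delta)+1\bigr)\frac{\log2}{2k}\xrightarrow[k\to\infty]{}0 .
\]
So $\limsup_k\limsup_n\mathbb E\|A_k(y_n)-A_\infty(y_n)\|_2^2\le12\delta^2$ for every $\delta\in(0,1]$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:strong}(3) and~\ref{thm:main}(b)]
Apply Lemma~\ref{lem:approx} to $Z_n=Z_n^{[\infty]}$ and $Z_n^{(k)}=Z_n^{[k]}$. The roots have norm at most $C$; the approximation hypothesis holds by the previous proof and the Cauchy--Schwarz inequality; the remaining hypotheses are Proposition~\ref{prop:fixedk}. So the trace of every $*$-word in $Z_n^{[\infty]}$ converges in $L^1(P)$ to a constant, hence also in expectation, and the $+$ and $-$ parts are asymptotically free. This is Theorem~\ref{thm:strong}(3). The $+$ part contains $A_\infty(x_n)$ and the $-$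 part contains $x_nx_n^*$, and subalgebras of free subalgebras are free, which gives Theorem~\ref{thm:main}(b).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(2)]
If $\mu=\delta_0$, \eqref{eq:delta0} shows that the fraction of eigenvalues outside any neighborhood of $0$ tends to $0$. Let $\mu\ne\delta_0$ and $u_n(z)=\frac1n\log|\det(z-x_n)|$. Fix $z\ne0$ and $r=|z|$. By rotation invariance $u_n(z)$ has the law of $u_n=L_n^{\varepsilon_n}-R_n$ from Section~\ref{sec:lower}. There $R_n\ge0$, $\mathbb ER_n\to0$, $\operatorname{Var}L_n^{\varepsilon_n}\to0$ and $\mathbb EL_n^{\varepsilon_n}=M_n(r)+\mathbb ER_n\to U(r)$. Hence $\mathbb E|u_n(z)-U(|z|)|\to0$ for every $z\ne0$. To dominate, note that $u_n(z)\le\log(1+|z|+C)$ and $\mathbb Eu_n(z)=M_n(|z|)\ge\log|z|$, so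
\[
\mathbb E|u_n(z)|=2\,\mathbb Eu_n(z)_+-\mathbb Eu_n(z)\le2\log(1+|z|+C)-\log|z|,
\]
while $\log|z|\le U(|z|)\le\log\max(C,|z|)$. These bounds are locally integrable on $\mathbb C$.

Let $\tilde\rho$ be the law of $Re^{i\Theta}$ with $R$ of law $\rho$ and $\Theta$ independent and uniform on $[0,2\pi)$. By (J), $\int\log|z-w|\,d\tilde\rho(w)=U(|z|)$ for $z\neq0$. For $f\in C_c^\infty(\mathbb C)$ we have $f(w)=\frac1{2\pi}\int\Delta f(z)\log|z-w|\,d^2z$. Integrating this against the empirical eigenvalue measure and against $\tilde\rho$,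
\[
\mathbb E\Bigl|\frac1n\sum_if(\lambda_i(x_n))-\int f\,d\tilde\rho\Bigr|\le\frac1{2\pi}\int|\Delta f(z)|\;\mathbb E|u_n(z)-U(|z|)|\,d^2z\to0
\]
by dominated convergence. All the measures are supported in the disk $\{|z|\le C\}$, on which every continuous function is a uniform limit of such $f$. So $\frac1n\sum_if(\lambda_i(x_n))\to\int f\,d\tilde\rho$ in probability for every bounded continuous $f$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Meckes}
E.~Meckes, \emph{The Random Matrix Theory of the Classical Compact Groups}.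

\bibitem{NS}
Nica and Speicher, \emph{Lectures on the Combinatorics of Free Probability}.

\bibitem{RV}
Rudelson and Vershynin, J. Amer. Math. Soc. \textbf{27} (2014).

\bibitem{SS}
Piotr Sniady and Roland Speicher, \emph{Continuous Family of Invariant Subspaces for R-diagonal Operators}, arXiv:math/0103129 (2001).

\bibitem{Voi87}
Voiculescu (1987).

\bibitem{Voi91}
Voiculescu, Invent. Math. \textbf{104} (1991).

\end{thebibliography}
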